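\title{Asymptotically uniformly convex spaces\\ that admit no renorming of power type}

\begin{abstract}
We show that an asymptotically uniformly convex Banach space need not have an equivalent norm whose modulus of asymptotic uniform convexity is bounded below by a power $Kt^p$. More precisely, for every function $\psi:(0,1]\to(0,\infty)$ we construct a separable asymptotically uniformly convex space $Z$ such that the modulus $\overline\delta$ of every equivalent norm on $Z$ satisfies $\liminf_{t\to0}\overline\delta(t)/\psi(t)=0$. The space $Z$ is an $\ell_2$-sum of spaces isomorphic to $\ell_1\oplus\ell_2$. The obstruction is a tree of vectors in the unit ball in which only the midpoint of two successors of a node is a weakly null perturbation of that node. By contrast, an index that counts steps taken inside subspaces of finite codimension is of power type in every asymptotically uniformly convex space.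
\end{abstract}

\section{The question and the results}\label{sec:intro}

The Banach spaces studied here are real and infinite-dimensional. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$, and $\mathrm{cof}(X)$ for the family of closed subspaces of $X$ of finite codimension. The \emph{modulus of asymptotic uniform convexity} of $X$ is
\[
\overline\delta_X(t)=\inf_{x\in S_X}\ \sup_{E\in\mathrm{cof}(X)}\ \inf_{y\in S_E}\big(\|x+ty\|-1\big),\qquad t\ge0 .
\]
One may read the formula as a game. An opponent chooses a unit vector $x$; we forbid finitely many directions by choosing $E$; the opponent then perturbs $x$ by a vector of length $t$ in $E$. The number $\overline\delta_X(t)$ is the growth of the norm that we can force. The space $X$ is \emph{asymptotically uniformly convex} (AUC) if $\overline\delta_X(t)>0$ for all $t\in(0,1]$. For $p\in[1,\infty)$ it is \emph{$p$-AUC} if there is $K>0$ with $\overline\delta_X(t)\ge Kt^p$ for all $t\in(0,1]$, and it is \emph{$p$-AUCable} if it is $p$-AUC in some equivalent norm. If $|\cdot|$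 is an equivalent norm on $X$, then $\overline\delta_{|\cdot|}$ denotes the modulus of $(X,|\cdot|)$.

The classical sequence spaces show what is measured. In $\ell_p$, $1\le p<\infty$, we have $\overline\delta_{\ell_p}(t)=(1+t^p)^{1/p}-1$. For the lower bound, approximate $x$ by a vector supported in $\{1,\dots,N\}$ and let $E$ consist of the vectors that vanish on $\{1,\dots,N\}$. For the upper bound, take $x=e_1$ and note that every $E$ contains a unit vector with vanishing first coordinate. Since $s\mapsto(1+s)^{1/p}-1$ is concave and vanishes at $0$, we get $\overline\delta_{\ell_p}(t)\ge(2^{1/p}-1)t^p$ on $(0,1]$, so $\ell_p$ is $p$-AUC. In particular $\overline\delta_{\ell_1}(t)=t$, although the sphere of $\ell_1$ is full of segments: the modulus does not see finite-dimensional flatness. In $c_0$ the choice $x=e_1$ gives $\overline\delta_{c_0}(t)\le0$ for $t\le1$, so $c_0$ is not AUC.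

The following question was posed in \cite{Braga}.
\begin{quote}
\emph{Is every AUC Banach space $p$-AUCable for some $p\in[1,\infty)$?}
\end{quote}
The answer is no, and in fact no prescribed lower bound for the modulus, of power type or not, can be achieved for all AUC spaces by renorming.

\begin{theorem}\label{thm:main}
Let $\psi:(0,1]\to(0,\infty)$ be an arbitrary function. There is a separable AUC Banach space $Z$ such that every equivalent norm $|\cdot|$ on $Z$ satisfies
\[
\liminf_{t\to0}\ \overline\delta_{|\cdot|}(t)/\psi(t)=0 .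
\]
For $\psi(t)=e^{-1/t}$, the space $Z$ is AUC but not $p$-AUCable for any $p\in[1,\infty)$.
\end{theorem}

There are good reasons to expect the opposite answer. The first candidate for a counterexample is $Y=(\sum_k\ell_{p_k})_{\ell_2}$ with $p_k\to\infty$. Testing with the first basis vector of the $k$-th summand and perturbations inside that summand gives $\overline\delta_Y(t)\le 2^{1/p_k}-1$ for $t\le1$ and all $k$, so $Y$ is not AUC. The spaces $\ell_p$ cannot be bad at small scales $t$ without being bad at the scale $t=1$ as well. This is an instance of a general phenomenon. For $A\subset X$ and $\varepsilon>0$ let $s_\varepsilon(A)$ be the set of $x\in X$ such that for every $E\in\mathrm{cof}(X)$ there is $y\in E$ with $\|y\|\ge\varepsilon$ and $x+y\in A$. Let $s^n_\varepsilon$ be the $n$-fold iterate of $s_\varepsilon$, with $s^0_\varepsilon(A)=A$, and put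
\[
N_X(\varepsilon)=\min\{n\ge1:\ 0\notin s^n_\varepsilon(B_X)\},\qquad\min\emptyset=\infty .
\]
Thus $0\in s^n_\varepsilon(B_X)$ says that a walker who starts at $0$ can make $n$ steps of length at least $\varepsilon$, each inside a subspace of finite codimension prescribed just before the step, and end in the unit ball. Convexity makes the norm grow along such a walk, so $N_X$ counts how long the walk can last.

\begin{theorem}\label{thm:index}
If $X$ is AUC, then $N_X(\varepsilon)<\infty$ for all $\varepsilon\in(0,1]$, $N_X(\varepsilon\varepsilon')\le N_X(\varepsilon)N_X(\varepsilon')$ for $\varepsilon,\varepsilon'\in(0,1]$, and hence $N_X(\varepsilon)\le C\varepsilon^{-q}$ on $(0,1]$ for some $C,q<\infty$.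
\end{theorem}

A power bound for $N_X$ is necessary for $X$ to be $p$-AUCable (Remark~\ref{rem:index}), and Theorem~\ref{thm:index} says that it comes for free. One would then guess that a $p$-AUC norm can be built from it. The guess overlooks that a norm is convex. If the walker reaches not a point of the ball but the \emph{midpoint} of two such points, one of the two has norm at least that of the midpoint, and the growth continues from there. Walks of this kind, the midpoint trees of Section~\ref{sec:midpoint}, bound the modulus of every equivalent norm from above just as well, and their length is not submultiplicative.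

The space $Z$ is $(\sum_kX_k)_{\ell_2}$, where each $X_k$ is isomorphic to $\ell_1\oplus\ell_2$. The summands come from a family $X_{\eta,n}$ in which the scale $\eta$ and the height $n$ are independent parameters: $X_{\eta,n}$ contains a midpoint tree of height $n$ with steps of size $\eta/3$, while its modulus is at least $t^2/960$ for $34\eta\le t\le1$, whatever $n$ is. Taking $\eta_k\to0$ leaves, at each fixed scale $t$, only finitely many summands without this bound, so $Z$ is AUC; taking $n_k\to\infty$ fast enough defeats $\psi$.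

Section~\ref{sec:nets} describes the modulus through weakly null nets and treats $\ell_2$-sums. Section~\ref{sec:index} proves Theorem~\ref{thm:index}; it is not needed for Theorem~\ref{thm:main}, but it shows what a counterexample must avoid. The tree of $X_{\eta,n}$ is built in Section~\ref{sec:block}, the main estimate is in Section~\ref{sec:key}, and Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}.

\section{The modulus, weakly null nets and $\ell_2$-sums}\label{sec:nets}

A net $(z_\alpha)$ in $X$ is \emph{weakly null} if $g(z_\alpha)\to0$ for every $g\in X^*$. We use the following standard facts.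
\begin{itemize}
\item[(F1)] The family $\mathrm{cof}(X)$ is closed under finite intersections and contains the kernel of every bounded operator of finite rank. It is directed by reverse inclusion, and if $y_E\in E$ for each $E\in\mathrm{cof}(X)$, then the net $(y_E)$ is weakly null, because $E\subset\ker g$ eventually for each $g\in X^*$.
\item[(F2)] Bounded operators map weakly null nets to weakly null nets, and in a finite-dimensional space weakly null nets are norm null. Applying this to $X\to X/E$, we see that $\mathrm{dist}(z_\alpha,E)\to0$ for every weakly null net $(z_\alpha)$ and every $E\in\mathrm{cof}(X)$.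
\item[(F3)] If $(z_\alpha)$ is weakly null, then $\liminf\|x+z_\alpha\|\ge\|x\|$; apply a functional $f\in S_{X^*}$ with $f(x)=\|x\|$.
\item[(F4)] A bounded net of reals has a subnet converging to its $\liminf$, and a net in a product of compact intervals has a convergent subnet (Tychonoff's theorem).
\item[(F5)] A bounded orthogonal sequence in a Hilbert space is weakly null (Bessel's inequality).
\end{itemize}

\begin{lemma}\label{lem:nets}
Let $X$ be a Banach space.
\begin{itemize}
\item[(a)] The function $\overline\delta_X$ is nondecreasing, and $0\le\overline\delta_X(t)\le t$.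
\item[(b)] If $x\ne0$, $t\ge0$, and $(z_\alpha)$ is a bounded weakly null net with $\liminf\|z_\alpha\|\ge t\|x\|$, then $\liminf\|x+z_\alpha\|\ge\|x\|\,(1+\overline\delta_X(t))$.
\item[(c)] Let $t>0$ and $d\in\mathbb R$. If $\liminf\|x+z_\alpha\|\ge1+d$ for all $x\in S_X$ and all weakly null nets $(z_\alpha)$ with $\|z_\alpha\|=t$, then $\overline\delta_X(t)\ge d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x\in S_X$ and $f\in S_{X^*}$ with $f(x)=1$. Replacing $E$ by $E\cap\ker f$ does not decrease $\inf_{y\in S_E}\|x+ty\|$, so the supremum in the definition may be taken over $E\subset\ker f$. For $y\in\ker f$ the function $r\mapsto\|x+ry\|$ is convex on $[0,\infty)$, equals $1$ at $r=0$, and is at least $f(x+ry)=1$ everywhere. A convex function on $[0,\infty)$ with its minimum at $0$ is nondecreasing. Hence $\overline\delta_X$ is nonnegative and nondecreasing, and $\overline\delta_X(t)\le t$ by the triangle inequality.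

(b) By scaling we may assume $\|x\|=1$. For $t=0$ we have $\overline\delta_X(0)=0$ and the statement is (F3). Let $t>0$. Pass to a subnet along which $\|x+z_\alpha\|$ tends to the original $\liminf$ and $\|z_\alpha\|\to t'$; then $t'\ge t$. Let $f$ be as in (a), let $e>0$, and choose $E\in\mathrm{cof}(X)$, $E\subset\ker f$, with $\|x+ty\|\ge1+\overline\delta_X(t)-e$ for all $y\in S_E$. By (F2) there are $e_\alpha\in E$ with $\|z_\alpha-e_\alpha\|\to0$. Then $\|e_\alpha\|\to t'>0$, so $y_\alpha=e_\alpha/\|e_\alpha\|\in S_E$ is eventually defined and $\|z_\alpha-t'y_\alpha\|\to0$. By the monotonicity in $r$ found in (a),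
\[
\|x+z_\alpha\|\ge\|x+t'y_\alpha\|-o(1)\ge\|x+ty_\alpha\|-o(1)\ge1+\overline\delta_X(t)-e-o(1).
\]
Let $e\to0$.

(c) Suppose $\overline\delta_X(t)<d'<d$. Then there is $x\in S_X$ such that every $E\in\mathrm{cof}(X)$ contains a unit vector $y_E$ with $\|x+ty_E\|<1+d'$. The net $(ty_E)$ is weakly null by (F1), which contradicts the hypothesis.
\end{proof}

The space $Y$ of Section~\ref{sec:intro} shows that an $\ell_2$-sum of AUC spaces need not be AUC. It is AUC when the moduli of the summands are bounded below uniformly at each scale. A perturbation either has much of its mass in coordinates where $x$ is negligible, and then the $\ell_2$-norm gives the growth, or it has much of its mass in finitely many coordinates where it is not small compared with $x$, and then the summands give the growth.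

\begin{lemma}\label{lem:sum}
Let $X_k$, $k\ge1$, be Banach spaces with $\delta_*(t):=\inf_k\overline\delta_{X_k}(t)>0$ for all $t\in(0,1]$. Then $Z=(\sum_kX_k)_{\ell_2}$ is AUC.
\end{lemma}

\begin{proof}
Let $t\in(0,1]$ and $c=\min(\delta_*(t/2)/8,\frac12)>0$. Let $x=(x_k)\in S_Z$ and let $z_\alpha=(z_{\alpha,k})_k$ be a weakly null net with $\|z_\alpha\|=t$. We show that $\liminf\|x+z_\alpha\|^2\ge1+ct^2/2$; then Lemma~\ref{lem:nets}(c) gives $\overline\delta_Z(t)\ge(1+ct^2/2)^{1/2}-1>0$.

By (F4), pass to a subnet along which $\|x+z_\alpha\|$ tends to its original $\liminf$ and $\|z_{\alpha,k}\|\to t_k$ for every $k$. Each net $(z_{\alpha,k})_\alpha$ is weakly null in $X_k$. Let $e\in(0,t/2)$ and choose $N$ such that the tail $x_{>N}$ of $x$ beyond the first $N$ coordinates has norm at most $e$. The tails of $z_\alpha$ satisfy $\|(z_\alpha)_{>N}\|\to r$, where $r^2=t^2-\sum_{k\le N}t_k^2$. Put $g_k=\liminf\|x_k+z_{\alpha,k}\|^2-\|x_k\|^2$, which is nonnegative by (F3). Since $\sum_{k\le N}\|x_k\|^2\ge1-e^2$,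
\begin{equation}\label{eq:sum}
\lim\|x+z_\alpha\|^2\ge1-e^2+\sum_{k\le N}g_k+\big(\max(r-e,0)\big)^2 .
\end{equation}
If $r\ge t/2$, the right side is at least $1-e^2+(t/2-e)^2$.

Suppose $r<t/2$, so that $\sum_{k\le N}t_k^2>\frac34t^2$. Let $G=\{k\le N:\ t_k>\frac t2\|x_k\|\}$. The indices $k\le N$ outside $G$ contribute at most $\frac{t^2}4\sum_k\|x_k\|^2=\frac{t^2}4$, so $\sum_{k\in G}t_k^2>t^2/2$. Let $k\in G$; then $t_k>0$. If $t_k\le4\|x_k\|$, then $x_k\ne0$, and Lemma~\ref{lem:nets}(b) gives $g_k\ge2\delta_*(t/2)\|x_k\|^2\ge\delta_*(t/2)\,t_k^2/8$. If $t_k>4\|x_k\|$, the triangle inequality gives $g_k\ge(\frac34t_k)^2-(\frac14t_k)^2=\frac12t_k^2$. So $g_k\ge ct_k^2$ for $k\in G$, and the right side of \eqref{eq:sum} is at least $1-e^2+ct^2/2$.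

For every $e$ the limit is thus at least $1-e^2+\min\big((t/2-e)^2,\,ct^2/2\big)$. Let $e\to0$ and use $ct^2/2\le t^2/4$.
\end{proof}

\section{The index $N_X$ is of power type}\label{sec:index}

Two properties of $s_\varepsilon$ follow at once from the definition and pass to the iterates by induction: $s_\varepsilon(A)\subset s_{\varepsilon'}(A')$ if $A\subset A'$ and $\varepsilon\ge\varepsilon'$, and
\begin{equation}\label{eq:scale}
s_{\lambda\varepsilon}(x+\lambda A)=x+\lambda s_\varepsilon(A)\qquad(x\in X,\ \lambda>0).
\end{equation}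

\begin{proof}[Proof of Theorem~\ref{thm:index}]
\emph{Finiteness.} Let $\varepsilon\in(0,1]$ and $d=\overline\delta_X(\varepsilon)>0$. Let $x\in s_\varepsilon(rB_X)$ with $0<r\le1$, and for each $E\in\mathrm{cof}(X)$ choose $y_E\in E$ with $\|y_E\|\ge\varepsilon$ and $\|x+y_E\|\le r$. The net $(y_E)$ is bounded, and it is weakly null by (F1). So $\|x\|\le r\le1$ by (F3), and if $x\ne0$, Lemma~\ref{lem:nets}(a),(b) give $r\ge\|x\|\big(1+\overline\delta_X(\varepsilon/\|x\|)\big)\ge\|x\|(1+d)$. Thus $s_\varepsilon(rB_X)\subset\frac r{1+d}B_X$, and by induction $s^j_\varepsilon(B_X)\subset(1+d)^{-j}B_X$ for all $j\ge0$. If $0\in s^n_\varepsilon(B_X)$ with $n\ge1$, there is $y\in s^{n-1}_\varepsilon(B_X)$ with $\|y\|\ge\varepsilon$, so $\varepsilon\le(1+d)^{-(n-1)}$. Hence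
\begin{equation}\label{eq:Nfinite}
N_X(\varepsilon)\le2+\frac{\log(1/\varepsilon)}{\log(1+\overline\delta_X(\varepsilon))}<\infty .
\end{equation}

\emph{Submultiplicativity.} Let $\varepsilon,\varepsilon'\in(0,1]$ and $m=N_X(\varepsilon')$. The idea is that $m$ steps of length $\varepsilon\varepsilon'$, all taken inside one subspace $E$, cannot end within distance $\varepsilon$ of the starting point, so their sum is a single step of length $\varepsilon$ in $E$. Precisely, we claim that
\begin{equation}\label{eq:merge}
s^m_{\varepsilon\varepsilon'}(A)\subset s_\varepsilon(A)\qquad\text{for every }A\subset X .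
\end{equation}
Let $x\in s^m_{\varepsilon\varepsilon'}(A)$ and suppose that some $E\in\mathrm{cof}(X)$ contains no $y$ with $\|y\|\ge\varepsilon$ and $x+y\in A$. Then $A_E:=A\cap(x+E)$ is contained in $x+\varepsilon B_X$. We show by induction on $j\ge0$ that every $x'\in(x+E)\cap s^j_{\varepsilon\varepsilon'}(A)$ lies in $s^j_{\varepsilon\varepsilon'}(A_E)$. For $j=0$ this is the definition of $A_E$. For $j\ge1$ and $E'\in\mathrm{cof}(X)$, take $y\in E\cap E'$ with $\|y\|\ge\varepsilon\varepsilon'$ and $x'+y\in s^{j-1}_{\varepsilon\varepsilon'}(A)$. Since $x'+y\in x+E$, the induction hypothesis gives $x'+y\in s^{j-1}_{\varepsilon\varepsilon'}(A_E)$, as required. For $x'=x$ and $j=m$, monotonicity and \eqref{eq:scale} give $x\in s^m_{\varepsilon\varepsilon'}(x+\varepsilon B_X)=x+\varepsilon s^m_{\varepsilon'}(B_X)$. So $0\in s^m_{\varepsilon'}(B_X)$, contrary to the choice of $m$. This proves \eqref{eq:merge}.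

By \eqref{eq:merge}, monotonicity and induction, $s^{mj}_{\varepsilon\varepsilon'}(B_X)\subset s^j_\varepsilon(B_X)$ for all $j\ge0$. For $j=N_X(\varepsilon)$ the right side does not contain $0$, so $N_X(\varepsilon\varepsilon')\le N_X(\varepsilon)N_X(\varepsilon')$.

\emph{Power type.} If $\varepsilon<\varepsilon'$, then $s^n_{\varepsilon'}(B_X)\subset s^n_\varepsilon(B_X)$ for all $n$, so $N_X$ is nonincreasing. Put $C=N_X(1/2)$ and $q=\log_2C$. If $2^{-j-1}<\varepsilon\le2^{-j}$ with $j\ge0$, then $N_X(\varepsilon)\le N_X(2^{-j-1})\le C^{j+1}=C\,2^{jq}\le C\varepsilon^{-q}$.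
\end{proof}

\begin{remark}\label{rem:index}
(a) The hypothesis that $X$ is AUC enters only through finiteness, which fails without it. In $c_0$ let $A$ be the set of finitely supported vectors of $B_{c_0}$. If $x\in A$ is supported in $\{1,\dots,N\}$ and $E$ has codimension $r$, then $E$ contains a unit vector $y$ in the span of $e_{N+1},\dots,e_{N+r+1}$, and $x+y\in A$. So $A\subset s_1(A)$ and $N_{c_0}(1)=\infty$.

(b) By \eqref{eq:Nfinite}, the constants $C$ and $q$ are bounded in terms of the single number $\overline\delta_X(1/2)$. For this index, good behavior at one scale forces good behavior at all smaller scales.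

(c) Call a norm $|\cdot|$ on $X$ \emph{$D$-equivalent}, $D\ge1$, if $D^{-1}\|x\|\le|x|\le D\|x\|$ for all $x$. Let $s'$ and $N'$ refer to such a norm, with unit ball $B'$. Then $s^n_\varepsilon(B_X)\subset s'^{\,n}_{\varepsilon/D}(DB')=D\,s'^{\,n}_{\varepsilon/D^2}(B')$, so $N_X(\varepsilon)\le N'(\varepsilon/D^2)$. If $|\cdot|$ is $p$-AUC, \eqref{eq:Nfinite} bounds $N'(\varepsilon)$ by $2+\log(1/\varepsilon)/\log(1+K\varepsilon^p)$, which is at most a constant times a power of $1/\varepsilon$. So a power bound for $N_X$ is necessary for $p$-AUCability.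
\end{remark}

\section{Midpoint trees}\label{sec:midpoint}

Fix $n\in\mathbb N$. A \emph{node} is a sequence $q=\big((j_1,\epsilon_1),\dots,(j_l,\epsilon_l)\big)$ with $0\le l\le n$, $j_i\in\mathbb N$ and $\epsilon_i\in\{+1,-1\}$. Its length is $|q|=l$, the numbers $j_i$ are its \emph{integer entries}, and $\omega(q)=(\epsilon_1,\dots,\epsilon_l)$ is its \emph{sign word}. The set of nodes is $T$, the empty node is $\emptyset$, and $L=\{s\in T:|s|=n\}$ is the set of \emph{leaves}. For $|q|<n$ the one-step extensions of $q$ are written $(q,j,+)$ and $(q,j,-)$. For nodes and for sign words, $\alpha\preceq\beta$ means that $\alpha$ is an initial segment of $\beta$, and $\alpha\prec\beta$ that it is a proper one.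

\begin{definition}
Let $\varepsilon>0$. An \emph{$(\varepsilon,n)$-midpoint tree} in $X$ is a family $(x_q)_{q\in T}$ in $B_X$ with $x_\emptyset=0$ such that, for every $q$ with $|q|<n$, the vectors
\[
y_{q,j}=\tfrac12\big(x_{(q,j,+)}+x_{(q,j,-)}\big)-x_q,\qquad j\in\mathbb N,
\]
form a weakly null sequence with $\|y_{q,j}\|\ge\varepsilon$ for all $j$.
\end{definition}

The vectors $y_{q,j}$ have norm at most $2$, and $\varepsilon\le\|y_{\emptyset,1}\|\le1$. A midpoint tree in a closed subspace of $X$ is a midpoint tree in $X$. The definition uses only weak convergence and norms up to constants, so a tall tree constrains all equivalent norms at once.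

\begin{lemma}\label{lem:obstruction}
Let $n\ge2$, let $X$ contain an $(\varepsilon,n)$-midpoint tree, and let $|\cdot|$ be a $D$-equivalent norm on $X$. Then
\[
\overline\delta_{|\cdot|}\big(\varepsilon/D^2\big)\le\frac{2\log(D^2/\varepsilon)}{n-1}.
\]
\end{lemma}

\begin{proof}
Let $d=\overline\delta_{|\cdot|}(\varepsilon/D^2)$. Since $\varepsilon\le1\le D$, the right side is nonnegative, so we may assume $d>0$; also $d\le1$ by Lemma~\ref{lem:nets}(a). We have $|x_q|\le D$ and $|y_{q,j}|\ge\varepsilon/D\ge(\varepsilon/D^2)|x_q|$. By convexity of $|\cdot|$,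
\begin{equation}\label{eq:bettersign}
\max\big(|x_{(q,j,+)}|,|x_{(q,j,-)}|\big)\ge|x_q+y_{q,j}| .
\end{equation}
Fix $d'\in(0,d)$. We find nodes $q_1\prec\dots\prec q_n$ with $|q_i|=i$ and $|x_{q_i}|\ge\frac\varepsilon D(1+d')^{i-1}$. For $q=\emptyset$ the right side of \eqref{eq:bettersign} is $|y_{\emptyset,j}|\ge\varepsilon/D$, which gives $q_1$. Given $q_i$ with $i<n$, we have $x_{q_i}\ne0$, and Lemma~\ref{lem:nets}(b) in $(X,|\cdot|)$ gives $\liminf_j|x_{q_i}+y_{q_i,j}|\ge(1+d)|x_{q_i}|$. So some $j$ has $|x_{q_i}+y_{q_i,j}|\ge(1+d')|x_{q_i}|$, and the better sign in \eqref{eq:bettersign} gives $q_{i+1}$. For $i=n$ we obtain $D\ge\frac\varepsilon D(1+d')^{n-1}$. Letting $d'\to d$ gives $(n-1)\log(1+d)\le\log(D^2/\varepsilon)$, and $\log(1+d)\ge d\log2\ge d/2$ on $[0,1]$ by concavity.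
\end{proof}

To prove Theorem~\ref{thm:main} we therefore want an AUC space with very tall midpoint trees at small scales. The next observation says what such trees must look like. Call the vectors $x_{(q,j,\pm)}-x_q$ the \emph{half-steps} of the tree; $y_{q,j}$ is the average of two of them.

\begin{proposition}\label{prop:straight}
Let $(x_q)$ be an $(\varepsilon,n)$-midpoint tree in $X$ such that, for every $q$ with $|q|<n$, both sequences $(x_{(q,j,+)}-x_q)_j$ and $(x_{(q,j,-)}-x_q)_j$ are weakly null. Then $n<N_X(\varepsilon/4)$.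
\end{proposition}

\begin{proof}
For each $q$ and $j$ choose a sign $\epsilon$ such that $w_{q,j}=x_{(q,j,\epsilon)}-x_q$ has norm at least $\|y_{q,j}\|\ge\varepsilon$; the sequence $(w_{q,j})_j$ is weakly null. Let $\kappa=\min(1/n,\varepsilon/2)$. We show by downward induction on $i=|q|$ that $x_q+r\in s^{n-i}_{\varepsilon/2}(2B_X)$ whenever $\|r\|\le i\kappa$. For $i=n$ we have $\|x_q+r\|\le2$. For $i<n$ and $E\in\mathrm{cof}(X)$, (F2) gives $j$ and $y\in E$ with $\|y-w_{q,j}\|\le\kappa$. Then $\|y\|\ge\varepsilon/2$ and $x_q+r+y=x_{(q,j,\epsilon)}+r'$ with $\|r'\|\le(i+1)\kappa$, so the induction hypothesis applies. For $q=\emptyset$ and $r=0$, \eqref{eq:scale} gives $0\in s^n_{\varepsilon/4}(B_X)$. By (F1) and (F3), $s_{\varepsilon/4}(B_X)\subset B_X$, so the sets $s^k_{\varepsilon/4}(B_X)$ decrease with $k$ and contain $0$ for $k\le n$.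
\end{proof}

In an AUC space, trees with weakly null half-steps thus have height at most a constant times a power of $1/\varepsilon$. In a counterexample the half-steps must carry a component that is not weakly null and that cancels in the midpoint. The unit vector basis of $\ell_1$ is the natural source of such components. The merging argument \eqref{eq:merge} then breaks down, because the displacement from a node to a descendant no longer lies near the prescribed subspace $E$.

\section{A tree in $\ell_1\oplus\ell_2$}\label{sec:block}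

Fix $\eta\in(0,1]$ and $n\in\mathbb N$, with $T$ and $L$ as above. Let $W$ be the finite set of sign words of length at most $n$, and $W^\circ\subset W$ the set of those of length less than $n$; for $\omega\in W^\circ$ the two extensions are $\omega+$ and $\omega-$. To each sign word we attach its own sequence spaces:
\begin{itemize}
\item for $\omega\in W^\circ$, $U_\omega$ is the $\ell_1$-space with unit vector basis $u_{p,j}$, indexed by the pairs $(p,j)\in T\times\mathbb N$ with $\omega(p)=\omega$;
\item for $\omega\in W\setminus\{\emptyset\}$, $V_\omega$ is the $\ell_2$-space with unit vector basis $v_q$, indexed by the nodes $q$ with $\omega(q)=\omega$.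
\end{itemize}
Let $(H,\|\cdot\|_H)$ be the $\ell_2$-direct sum of all these \emph{components}. There are finitely many, each over a countably infinite index set, so $H$ is isomorphic to $\ell_1\oplus\ell_2$. Define $F_q\in H$ by $F_\emptyset=0$ and
\begin{equation}\label{eq:F}
F_{(p,j,\pm)}=F_p\pm\eta\,u_{p,j}+\eta\,v_{(p,j,\pm)}\qquad(|p|<n,\ j\in\mathbb N).
\end{equation}
The $\ell_1$-vector cancels in the midpoint and the $\ell_2$-vectors survive:
\begin{equation}\label{eq:y}
y_{p,j}:=\tfrac12\big(F_{(p,j,+)}+F_{(p,j,-)}\big)-F_p=\tfrac\eta2\big(v_{(p,j,+)}+v_{(p,j,-)}\big).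
\end{equation}
For $n=1$ we have $H=U_\emptyset\oplus_2V_+\oplus_2V_-$, and the half-steps are the vectors $F_{(\emptyset,j,\pm)}$ themselves. The sum of the coordinates in $U_\emptyset$ is a bounded functional, because $U_\emptyset$ is an $\ell_1$-space, and it takes the value $\pm\eta$ at $F_{(\emptyset,j,\pm)}$. So the half-steps are not weakly null, and a combination of them that is annihilated by this functional has the same total coefficient on the sign $+$ as on the sign $-$.

For $q\preceq p$, the vector $F_p-F_q$ is a sum of $2(|p|-|q|)$ vectors of norm $\eta$ in different components: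
\begin{equation}\label{eq:components}
\begin{array}{l}
\text{its $U_\omega$-component has norm $\eta$ if $\omega(q)\preceq\omega\prec\omega(p)$, and is $0$ otherwise;}\\
\text{its $V_\omega$-component has norm $\eta$ if $\omega(q)\prec\omega\preceq\omega(p)$, and is $0$ otherwise.}
\end{array}
\end{equation}
In particular $\|F_s\|_H=\eta\sqrt{2n}$ for $s\in L$. This is large when $n$ is large, so $(F_q)$ is not contained in the unit ball of $H$. We change the norm so as to force the leaves into the ball at the smallest possible cost. For $x\in H$ put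
\begin{equation}\label{eq:norm}
\|x\|=\inf\Big\{\big(\|a\|_1^2+\|h\|_H^2\big)^{1/2}:\ a\in\ell_1(L),\ h\in H,\ x=\sum_{s\in L}a_sF_s+h\Big\}.
\end{equation}
The series converge absolutely in $H$, and $\|\cdot\|$ is the quotient seminorm induced by the linear map $(a,h)\mapsto\sum a_sF_s+h$ from $\ell_1(L)\oplus_2H$ onto $H$.

\begin{lemma}\label{lem:block}
\begin{itemize}
\item[(a)] $(1+2n\eta^2)^{-1/2}\|x\|_H\le\|x\|\le\|x\|_H$ for $x\in H$, so $\|\cdot\|$ is an equivalent norm on $H$.
\item[(b)] For finitely supported $(A_q)_{q\in T}$ and $h\in H$,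
\[
\Big\|\sum_qA_qF_q+h\Big\|^2\le\Big(\sum_q|A_q|\Big)^2+\|h\|_H^2 .
\]
In particular $\|F_q\|\le1$ for all $q\in T$.
\item[(c)] The family $(F_q)_{q\in T}$ is an $(\eta/\sqrt3,n)$-midpoint tree in $(H,\|\cdot\|)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x=\sum a_sF_s+h$, then $\|x\|_H\le\eta\sqrt{2n}\,\|a\|_1+\|h\|_H\le(1+2n\eta^2)^{1/2}(\|a\|_1^2+\|h\|_H^2)^{1/2}$ by the Cauchy--Schwarz inequality. For the upper bound take $a=0$.

(b) Let $|q|<n$ and $J\in\mathbb N$. By \eqref{eq:y},
\[
\Big\|\frac1J\sum_{j\le J}\tfrac12\big(F_{(q,j,+)}+F_{(q,j,-)}\big)-F_q\Big\|_H=\Big\|\frac1J\sum_{j\le J}y_{q,j}\Big\|_H=\frac\eta{2J}\sqrt{2J},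
\]
which tends to $0$. So $F_q$ lies in the closed convex hull, in $H$, of the vectors attached to its one-step extensions, and by downward induction on $|q|$ it lies in the closed convex hull of $\{F_s:s\in L\}$. Replacing each $F_q$ by a nearby convex combination, we write $\sum A_qF_q=\sum_{s\in L}a_sF_s+r$ with $\|a\|_1\le\sum|A_q|$ and $\|r\|_H$ as small as we like. Now apply \eqref{eq:norm} with $h+r$ in place of $h$.

(c) By (b), $F_q$ lies in the unit ball. For fixed $q$, the vectors $y_{q,j}$ are orthogonal and bounded in the Hilbert space $V_{\omega(q)+}\oplus_2V_{\omega(q)-}$, so they are weakly null by (F5). Let $f$ be the sum of the coordinate functionals of $v_{(q,j,+)}$ and $v_{(q,j,-)}$. Then $|f(h)|\le\sqrt2\|h\|_H$, and $|f(F_s)|\le\eta\le1$ for $s\in L$, since a leaf extends at most one of the nodes $(q,j,\pm)$. So $|f(x)|\le\|a\|_1+\sqrt2\|h\|_H\le\sqrt3\,(\|a\|_1^2+\|h\|_H^2)^{1/2}$ for every representation of $x$, that is, $|f(x)|\le\sqrt3\|x\|$. Since $f(y_{q,j})=\eta$, we get $\|y_{q,j}\|\ge\eta/\sqrt3$.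
\end{proof}

The tree is now in place, and the difficulty has moved: we must show that the norm $\|\cdot\|$, which was shrunk by a factor depending on $n$, keeps a modulus independent of $n$ at scales well above $\eta$. The danger is visible along a branch. Let $q\prec p$ and $r=|p|-|q|$, and let $g$ be $(r\eta)^{-1}$ times the sum of the coordinate functionals of the $v_{p'}$, $q\prec p'\preceq p$. Then $|g(F_s)|\le1$ for $s\in L$, $|g(h)|\le\|h\|_H/(\eta\sqrt r)$, and $g(F_p-F_q)=1$. As in (c),
\begin{equation}\label{eq:branch}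
\|F_p-F_q\|\ge\big(1+1/(r\eta^2)\big)^{-1/2}.
\end{equation}
So if $q$ is halfway down a tall tree and $s\in L$ extends $q$, then $F_q$ and $F_s-F_q$ have norm at least nearly $1$, while their sum $F_s$ has norm at most $1$. There is no growth in the direction $F_s-F_q$, and such directions must be excluded by finitely many functionals.

\begin{remark}\label{rem:ell1}
This is impossible if the spaces $U_\omega$ carry the $\ell_2$-norm. Then $H$ is a Hilbert space, and the proofs of Lemma~\ref{lem:block} and of \eqref{eq:branch} are unchanged. Let $|q|=k$ with $1\le k<n$ and $(n-k)\eta^2\ge1$, and let $s_j$ be the leaf obtained from $q$ by appending $(j,+1)$ repeatedly. The vectors $F_{s_j}-F_q$ are disjointly supported and bounded, hence weakly null, and have norm at least $1/\sqrt2\ge\frac12\|F_q\|$. Lemma~\ref{lem:nets}(b) and \eqref{eq:branch} give $1+\overline\delta(1/2)\le1/\|F_q\|\le(1+1/(k\eta^2))^{1/2}$ for the modulus $\overline\delta$ of the norm \eqref{eq:norm}. With $k=\lfloor n/2\rfloor$, we see that $\overline\delta(1/2)\to0$ as $n\to\infty$.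
\end{remark}

\section{Convexity at scales above $\eta$}\label{sec:key}

\subsection*{The subspaces $E_M$}
Fix $M\in\mathbb N$. Let $T_M$ be the finite set of nodes all of whose integer entries are at most $M$. For $p\in T$ let $\pi(p)$ be the longest initial segment of $p$ that belongs to $T_M$, and for $q\in T_M$ let $L_q=\{s\in L:\pi(s)=q\}$. The sets $L_q$ partition $L$. If $|q|<n$, then $L_q$ consists of the leaves that extend $q$ and whose next integer entry after $q$ exceeds $M$; if $|q|=n$, then $L_q=\{q\}$.

Let $P_M$ be the coordinate projection of $H$ onto the finitely many coordinates $u_{p,j}$ with $p\in T_M$, $|p|<n$, $j\le M$, and $v_q$ with $q\in T_M\setminus\{\emptyset\}$. By \eqref{eq:F}, the step leading to a node is kept by $P_M$ if the node is in $T_M$ and is annihilated otherwise, so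
\begin{equation}\label{eq:PF}
P_MF_s=F_{\pi(s)}\qquad(s\in L).
\end{equation}
For every $x\in H$ we have $P_Mx\to x$ as $M\to\infty$, and
\begin{equation}\label{eq:super}
\|x\|_H^2\ge\|P_Mx\|_H^2+\|(I-P_M)x\|_H^2 ,
\end{equation}
because in an $\ell_2$-component the squared norms of disjointly supported vectors add, and in an $\ell_1$-component the norms add and $(\alpha+\beta)^2\ge\alpha^2+\beta^2$ for $\alpha,\beta\ge0$. Moreover $\|P_Mx\|\le\|x\|$: if $x=\sum a_sF_s+h$, then $P_Mx=\sum_{q\in T_M}\big(\sum_{s\in L_q}a_s\big)F_q+P_Mh$ by \eqref{eq:PF}, and Lemma~\ref{lem:block}(b) applies.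

Perturbations will be taken in $\ker P_M$, but that is not enough, since $F_s-F_q\in\ker P_M$ for $s\in L_q$. We add functionals that read off the signs along the branches after they leave $T_M$. For $q\in T_M$ and $\omega\in W^\circ$ with $\omega(q)\preceq\omega$ let
\[
I_{q,\omega}=\{(p,j)\in T\times\mathbb N:\ \omega(p)=\omega,\ \pi((p,j,+))=q\},
\]
and let $\phi_{q,\omega}(x)$ be the sum of the coordinates of $x$ at $u_{p,j}$, $(p,j)\in I_{q,\omega}$. This functional is bounded because $U_\omega$ is an $\ell_1$-space; here the construction differs from that of Remark~\ref{rem:ell1}.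

\begin{lemma}\label{lem:phi}
Let $\omega\in W^\circ$, and let $q$ range over the nodes of $T_M$ with $\omega(q)\preceq\omega$.
\begin{itemize}
\item[(a)] We have $\phi_{q,\omega}P_M=0$, and $\sum_q|\phi_{q,\omega}(h)|$ is at most the norm of the $U_\omega$-component of $(I-P_M)h$, for every $h\in H$.
\item[(b)] For $s\in L$: $\phi_{q,\omega}(F_s)=\pm\eta$ if $s\in L_q$ and $\omega(s)\succeq\omega\pm$, and $\phi_{q,\omega}(F_s)=0$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\omega(p)=\omega$, $p\in T_M$ and $j\le M$, then $\pi((p,j,+))=(p,j,+)$ has length $|\omega|+1>|q|$, so $(p,j)\notin I_{q,\omega}$. Thus $\phi_{q,\omega}$ involves only coordinates annihilated by $P_M$. The sets $I_{q,\omega}$ are pairwise disjoint, since $(p,j)$ determines $q$, and the norm of $U_\omega$ is the $\ell_1$-norm.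

(b) The $U_\omega$-component of $F_s$ vanishes unless $\omega\prec\omega(s)$, and then it equals $\epsilon\eta\,u_{p,j}$, where $(p,j,\epsilon)$ is the initial segment of $s$ of length $|\omega|+1$. Since $|q|\le|p|$, each of the conditions $\pi((p,j,+))=q$ and $\pi(s)=q$ says that $q\preceq p$ and that the integer entry of $s$ in position $|q|+1$ exceeds $M$.
\end{proof}

There are finitely many functionals $\phi_{q,\omega}$, so
\[
E_M=\{z\in H:\ P_Mz=0\text{ and }\phi_{q,\omega}(z)=0\text{ for all }q,\omega\text{ as above}\}
\]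
belongs to $\mathrm{cof}(H)$. The main estimate says that a perturbation in $E_M$ either makes the norm grow quadratically or is of size $O(\eta)$, with constants independent of $n$.

\begin{proposition}\label{prop:key}
Let $M\in\mathbb N$, $u\in P_M(H)$ and $z\in E_M$. Then $\|u+z\|\ge\|u\|$ and
\[
\|z\|\le6\eta\,\|u+z\|+\sqrt{40}\,\big(\|u+z\|^2-\|u\|^2\big)^{1/2}.
\]
\end{proposition}

\subsection*{The model case}
For $a\in\ell_1(L)$, $q\in T_M$ and $\omega\in W$ with $\omega(q)\preceq\omega$ put
\[
A_{q,\omega}=\sum\{a_s:\ s\in L_q,\ \omega(s)\succeq\omega\},\qquad A_q=A_{q,\omega(q)}=\sum_{s\in L_q}a_s .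
\]
Leaves have full length, so by Lemma~\ref{lem:phi}(b), for $|\omega|<n$,
\begin{equation}\label{eq:sumdiff}
A_{q,\omega+}+A_{q,\omega-}=A_{q,\omega},\qquad\eta\,(A_{q,\omega+}-A_{q,\omega-})=\phi_{q,\omega}\Big(\sum_{s\in L}a_sF_s\Big).
\end{equation}

Take one node $q\in T_M$ with $|q|<n$, coefficients $a_s\ge0$ supported in $L_q$ with sum $1$, and let $u=F_q$, $z=\sum a_s(F_s-F_q)$. Then $\|u+z\|\le1$, while $\|u\|$ may be close to $1$ by \eqref{eq:branch}, so no growth is available and $z$ has to be small if it lies in $E_M$. In that case $\phi_{q,\omega}(u+z)=0$ for all $\omega$.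

Suppose first that $n-|q|=2$, and let $\alpha_{++},\alpha_{+-},\alpha_{-+},\alpha_{--}$ be the total coefficients of the four classes of leaves, according to their last two signs. The functionals for $\omega=\omega(q)$, $\omega(q)+$, $\omega(q)-$ give
\[
\alpha_{++}+\alpha_{+-}=\alpha_{-+}+\alpha_{--},\qquad\alpha_{++}=\alpha_{+-},\qquad\alpha_{-+}=\alpha_{--},
\]
so all four numbers equal $\frac14$. By \eqref{eq:components} and the triangle inequality, $z$ has one component of norm at most $\eta$ (in $U_{\omega(q)}$), four of norm at most $\eta/2$ (in $V_{\omega(q)\pm}$ and $U_{\omega(q)\pm}$), and four of norm at most $\eta/4$ (in the $V_\omega$ with $|\omega|=n$). Hence $\|z\|_H^2\le\eta^2(1+1+\frac14)$.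

For general $r=n-|q|$, \eqref{eq:sumdiff} gives $A_{q,\omega}=2^{-l}$ when $|\omega|=|q|+l$. There are $2^l$ such words, so
\[
\|z\|_H^2\le\eta^2\Big(\sum_{l=0}^{r-1}2^l4^{-l}+\sum_{l=1}^r2^l4^{-l}\Big)<3\eta^2 ,
\]
whereas a single branch has $\|F_s-F_q\|_H^2=2r\eta^2$. Membership in $E_M$ spreads the coefficients evenly over the sign words, and different sign words live in different summands of an $\ell_2$-sum. This is why each sign word has its own components: had the $2^l$ spaces $U_\omega$ of one level been added in the $\ell_1$-sense, the same estimate would give $\eta$ for each level and $\eta\sqrt r$ in total.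

The general case differs in three ways: several nodes $q$ occur, the coefficients $a_s$ may cancel, and the part $h$ of the representation may pay for an imbalance of signs. Cancellation and the tail of $h$ both cost norm, so they are bounded by the growth. Cancellation has to be handled with care. Coefficients $+\beta$ and $-\beta$ on two leaves with the same sign word are invisible in the numbers $A_{q,\omega}$, but they produce a vector whose $H$-norm can be of order $\beta\eta\sqrt n$. We therefore split them off and estimate them in the norm $\|\cdot\|$, in which $\|F_s-F_q\|\le2$.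

\begin{lemma}\label{lem:trim}
Let $a\in\ell_1(L)$ and $q\in T_M$. There are numbers $a'_s$, $s\in L_q$, such that
\[
\sum_{s\in L_q}|a_s-a'_s|=\sum_{s\in L_q}|a_s|-|A_q|,\qquad\sum\{|a'_s|:\ s\in L_q,\ \omega(s)\succeq\omega\}\le|A_{q,\omega}|
\]
for all $\omega\in W$ with $\omega\succeq\omega(q)$.
\end{lemma}

\begin{proof}
Replacing $a$ by $-a$ and $a'$ by $-a'$ if necessary, assume $A_q\ge0$. Write $\beta^+=\max(\beta,0)$. We distribute the mass $A_q$ down the sign words: we define $\rho_\omega$ for $\omega\succeq\omega(q)$ with $\rho_{\omega(q)}=A_q$, $0\le\rho_\omega\le A^+_{q,\omega}$, and $\rho_\omega=\rho_{\omega+}+\rho_{\omega-}$ for $|\omega|<n$. Given $\rho_\omega$, put $\rho_{\omega+}=\min(\rho_\omega,A^+_{q,\omega+})$ and $\rho_{\omega-}=\rho_\omega-\rho_{\omega+}$. Then $0\le\rho_{\omega-}\le A^+_{q,\omega-}$, because $\rho_\omega\le A^+_{q,\omega}\le A^+_{q,\omega+}+A^+_{q,\omega-}$ by \eqref{eq:sumdiff}.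

For $|\omega|=n$ let $\beta_\omega=\sum\{a_s^+:s\in L_q,\ \omega(s)=\omega\}$, so that $\rho_\omega\le A^+_{q,\omega}\le\beta_\omega$. For $s\in L_q$ with $\omega(s)=\omega$ put $a'_s=(\rho_\omega/\beta_\omega)a_s^+$, and $a'_s=0$ if $\beta_\omega=0$. Then $0\le a'_s\le a_s^+$, and these $a'_s$ sum to $\rho_\omega$. By additivity of $\rho$, the sum of $a'_s$ over $s\in L_q$ with $\omega(s)\succeq\omega$ equals $\rho_\omega\le|A_{q,\omega}|$ for every $\omega\succeq\omega(q)$, and $\sum_{s\in L_q}a'_s=A_q$. Finally $|a_s-a'_s|=|a_s|-a'_s$, both when $a_s\ge0$ and when $a_s<0$ (then $a'_s=0$), and summing gives the first identity.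
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\lambda>\|u+z\|$ and write $u+z=\sum_{s\in L}a_sF_s+h$ with $\|a\|_1^2+\|h\|_H^2<\lambda^2$. Below, $q$ always ranges over $T_M$. Apply $P_M$ and $I-P_M$ and use \eqref{eq:PF}, $P_Mu=u$ and $P_Mz=0$:
\begin{equation}\label{eq:split}
u=\sum_qA_qF_q+P_Mh,\qquad z=\sum_q\sum_{s\in L_q}a_s(F_s-F_q)+(I-P_M)h .
\end{equation}
The amount of cancellation and the tail of $h$ are
\[
w=\|a\|_1-\sum_q|A_q|=\sum_q\Big(\sum_{s\in L_q}|a_s|-|A_q|\Big)\ge0,\qquad\gamma=\|(I-P_M)h\|_H .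
\]

\emph{Step 1: $w$ and $\gamma$ cost norm.} By \eqref{eq:split} and Lemma~\ref{lem:block}(b), $\|u\|^2\le(\sum_q|A_q|)^2+\|P_Mh\|_H^2$. With \eqref{eq:super},
\begin{equation}\label{eq:gain}
\lambda^2>\Big(\sum_q|A_q|+w\Big)^2+\|P_Mh\|_H^2+\gamma^2\ge\|u\|^2+w^2+\gamma^2 .
\end{equation}
In particular $\lambda>\|u\|$, which gives $\|u+z\|\ge\|u\|$.

\emph{Step 2: removing cancellation.} Choose $a'_s$ for each $q$ as in Lemma~\ref{lem:trim}, so that $\sum_{s\in L}|a_s-a'_s|=w$, and put $R=\sum_q\sum_{s\in L_q}a'_s(F_s-F_q)$. Since $\|F_s-F_q\|\le2$ and $\|\cdot\|\le\|\cdot\|_H$, \eqref{eq:split} gives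
\begin{equation}\label{eq:z}
\|z\|\le\|R\|_H+2w+\gamma .
\end{equation}

\emph{Step 3: the components of $R$.} To handle all $q$ at once, we add up what lands in the same component. Define
\[
C(\omega)=\sum_{\omega(q)=\omega}|A_q|,\qquad B(\omega)=\sum_{\omega(q)\preceq\omega}|\phi_{q,\omega}(h)|\qquad(\omega\in W^\circ),
\]
\[
S(\omega)=\sum_{\omega(q)\prec\omega}|A_{q,\omega}|\qquad(\omega\in W),
\]
and let $\|\cdot\|_2$ be the Euclidean norm of a function over its domain. Thus $C(\omega)$ is the mass that leaves $T_M$ at the word $\omega$, $S(\omega)$ is the mass that left earlier and passes through $\omega$, and $B(\omega)/\eta$ will be the imbalance created at $\omega$. Note that $\sum_{\omega(q)\preceq\omega}|A_{q,\omega}|=C(\omega)+S(\omega)$ for $\omega\in W^\circ$. By \eqref{eq:components}, the triangle inequality and Lemma~\ref{lem:trim}, the $V_\omega$-component of $R$ has norm at most $\eta S(\omega)$, and the $U_\omega$-component has norm at most $\eta(C(\omega)+S(\omega))$. Hence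
\begin{equation}\label{eq:R}
\|R\|_H\le\eta\big(\|C\|_2+2\|S\|_2\big).
\end{equation}
Also $\|C\|_2\le\sum_\omega C(\omega)\le\|a\|_1<\lambda$, and $\|B\|_2\le\gamma$ by Lemma~\ref{lem:phi}(a).

\emph{Step 4: the signs are nearly balanced.} Let $\omega\in W^\circ$ and $\omega(q)\preceq\omega$. We have $\phi_{q,\omega}(u)=0$ by Lemma~\ref{lem:phi}(a) and $\phi_{q,\omega}(z)=0$ because $z\in E_M$. So $\phi_{q,\omega}(\sum a_sF_s)=-\phi_{q,\omega}(h)$, and solving \eqref{eq:sumdiff} gives $|A_{q,\omega\pm}|\le\frac12|A_{q,\omega}|+\frac1{2\eta}|\phi_{q,\omega}(h)|$. The condition $\omega(q)\prec\omega\pm$ is the same as $\omega(q)\preceq\omega$, so summing over $q$ yields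
\[
S(\omega\pm)\le\tfrac12\big(C(\omega)+S(\omega)+B(\omega)/\eta\big).
\]
Every nonempty word in $W$ has the form $\omega\pm$ with $\omega\in W^\circ$, and $S(\emptyset)=0$. Squaring and summing over the two signs and over $\omega\in W^\circ$, we get
\[
\|S\|_2\le\frac{\sqrt2}2\big(\|C\|_2+\|S\|_2+\|B\|_2/\eta\big).
\]
The factor $\frac12$ comes from the balance of signs and the factor $\sqrt2$ from the two extensions of a word; their product is less than $1$, and this is what makes the estimate independent of $n$. Since $\|S\|_2$ is finite, $\|S\|_2\le(\sqrt2-1)^{-1}(\lambda+\gamma/\eta)=(1+\sqrt2)(\lambda+\gamma/\eta)$.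

\emph{Step 5: conclusion.} By \eqref{eq:R}, $\|R\|_H\le(3+2\sqrt2)\eta\lambda+(2+2\sqrt2)\gamma\le6\eta\lambda+5\gamma$. With \eqref{eq:z}, the Cauchy--Schwarz inequality and \eqref{eq:gain},
\[
\|z\|\le6\eta\lambda+6\gamma+2w\le6\eta\lambda+\sqrt{40}\,(w^2+\gamma^2)^{1/2}\le6\eta\lambda+\sqrt{40}\,(\lambda^2-\|u\|^2)^{1/2}.
\]
Let $\lambda$ decrease to $\|u+z\|$.
\end{proof}

\section{The blocks $X_{\eta,n}$ and the space $Z$}\label{sec:proof}

Proposition~\ref{prop:key} gives no growth when $\|z\|\le6\eta\|u+z\|$, while Lemma~\ref{lem:sum} needs each summand to have a positive modulus at every scale. By \eqref{eq:super}, the norm of $H$ grows at every scale, so we add a multiple of it, small enough to change $\|\cdot\|$ only by a factor independent of $n$. Let $\vartheta=(1+2n\eta^2)^{-1}$ and let $X_{\eta,n}$ be the space $H$ with the norm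
\[
\|x\|_X=\big(\|x\|^2+\vartheta\|x\|_H^2\big)^{1/2}.
\]
By Lemma~\ref{lem:block}(a), $\|x\|\le\|x\|_X\le\sqrt2\,\|x\|$.

\begin{proposition}\label{prop:block}
Let $\eta\in(0,1]$, $n\in\mathbb N$ and $X=X_{\eta,n}$.
\begin{itemize}
\item[(a)] $X$ is isomorphic to $\ell_1\oplus\ell_2$ and contains an $(\eta/3,n)$-midpoint tree.
\item[(b)] $\overline\delta_X(t)\ge\vartheta t^2/6$ for $t\in(0,1]$.
\item[(c)] $\overline\delta_X(t)\ge t^2/960$ for $34\eta\le t\le1$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The norm $\|\cdot\|_X$ is equivalent to $\|\cdot\|_H$. The vectors $F_q/\sqrt2$ lie in $B_X$, and by Lemma~\ref{lem:block}(c) the sequences $(y_{q,j}/\sqrt2)_j$ are weakly null with $\|y_{q,j}/\sqrt2\|_X\ge\eta/\sqrt6\ge\eta/3$.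

(b), (c) Let $t\in(0,1]$, $\|x\|_X=1$ and $e\in(0,1)$. Choose $M$ with $\|x-u\|_X\le e$ for $u=P_Mx$. Then $1-e\le\|u\|_X\le1$, since $P_M$ does not increase $\|\cdot\|$ or $\|\cdot\|_H$. Let $z\in E_M$ with $\|z\|_X=t$, so that $\|z\|_H\ge\|z\|\ge t/\sqrt2$. By \eqref{eq:super}, $\|u+z\|_H^2\ge\|u\|_H^2+t^2/2$, and by Proposition~\ref{prop:key}, $\|u+z\|^2\ge\|u\|^2$. Hence
\begin{equation}\label{eq:g}
\|u+z\|_X^2\ge\|u\|_X^2+g
\end{equation}
with $g=\vartheta t^2/2$. Now suppose $t\ge34\eta$. Since $\|u+z\|\le\|u\|_X+\|z\|_X\le2$ and $34\ge24\sqrt2$, we have $6\eta\|u+z\|\le12\eta\le t/(2\sqrt2)$. Proposition~\ref{prop:key} gives $t/(2\sqrt2)\le\sqrt{40}\,(\|u+z\|^2-\|u\|^2)^{1/2}$, that is, $\|u+z\|^2\ge\|u\|^2+t^2/320$. So \eqref{eq:g} holds with $g=t^2/320$.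

In either case $\|x+z\|_X\ge((1-e)^2+g)^{1/2}-e$ for all $z\in E_M$ with $\|z\|_X=t$. Letting $e\to0$ in the definition of the modulus, we get $\overline\delta_X(t)\ge\sqrt{1+g}-1=g/(\sqrt{1+g}+1)\ge g/3$, as $g\le3$.
\end{proof}

By (b), each block is $2$-AUC, with a constant that deteriorates as $n$ grows. By (a) and Lemma~\ref{lem:obstruction} with $D=1$, some deterioration at the scale $\eta/3$ is unavoidable; by (c), none occurs above the scale $34\eta$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k\ge1$ let $\eta_k=2^{-k}$ and $\tau_k=\eta_k/(3k^2)$. Since $\psi(\tau_k)>0$, which is the only property of $\psi$ that we use, we can choose $n_k\ge2$ with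
\begin{equation}\label{eq:nk}
\frac{2\log(1/\tau_k)}{n_k-1}\le\frac{\psi(\tau_k)}k .
\end{equation}
Let $X_k=X_{\eta_k,n_k}$ and $Z=(\sum_kX_k)_{\ell_2}$. Each $X_k$ is isomorphic to $\ell_1\oplus\ell_2$, so $Z$ is separable.

\emph{$Z$ is AUC.} Fix $t\in(0,1]$. For all but finitely many $k$ we have $34\eta_k\le t$, and then $\overline\delta_{X_k}(t)\ge t^2/960$ by Proposition~\ref{prop:block}(c). For the finitely many remaining $k$, $\overline\delta_{X_k}(t)>0$ by Proposition~\ref{prop:block}(b). So $\inf_k\overline\delta_{X_k}(t)>0$, and Lemma~\ref{lem:sum} applies.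

\emph{Equivalent norms.} Let $|\cdot|$ be an equivalent norm on $Z$. It is $D$-equivalent for some $D\ge1$, hence $k$-equivalent for every integer $k\ge D$. By Proposition~\ref{prop:block}(a), $Z$ contains an $(\eta_k/3,n_k)$-midpoint tree. Lemma~\ref{lem:obstruction}, applied with $\varepsilon=\eta_k/3$ and the constant $k$, and \eqref{eq:nk} give
\[
\overline\delta_{|\cdot|}(\tau_k)\le\frac{2\log(1/\tau_k)}{n_k-1}\le\frac{\psi(\tau_k)}k\qquad\text{for all }k\ge D .
\]
Since $\tau_k\to0$ and $\overline\delta_{|\cdot|}\ge0$, we obtain $\liminf_{t\to0}\overline\delta_{|\cdot|}(t)/\psi(t)=0$.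

\emph{Power types.} Let $\psi(t)=e^{-1/t}$. If an equivalent norm satisfied $\overline\delta_{|\cdot|}(t)\ge Kt^p$ on $(0,1]$ with $K>0$ and $p\in[1,\infty)$, then $\overline\delta_{|\cdot|}(t)/\psi(t)\ge Kt^pe^{1/t}\to\infty$ as $t\to0$, which contradicts what we have just proved. So $Z$ is AUC and is not $p$-AUCable for any $p\in[1,\infty)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga,
\emph{Nonlinear weakly sequentially continuous embeddings between Banach spaces},
arXiv:1710.07852 (2017).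

\end{thebibliography}
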